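# Sparse $(0,2)$-matrices with a T-structure and pure braid projections

The problem treated here comes from Yuko Ozawa, Ayaka Shimizu, Yoshiro Yaguchi, "The CN matrix of a pure braid projection", arXiv:2506.08659 (2025).

## 1. Pure braid projections, CN matrices and T-structures

**Definition (braid projection).** An $n$-braid diagram has strands $s_1,\dots,s_n$ running from an upper bar to a lower bar, indexed from left to right by their initial points. It is *pure* if each $s_i$ also ends at the $i$-th position on the lower bar. An $n$-braid *projection* is a braid diagram with the over/under information at the crossings forgotten.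

We draw the crossings at distinct heights and read from top to bottom. A projection is then the same thing as a sequence of orderings of $1,\dots,n$, starting at $12\cdots n$, in which each ordering comes from the previous one by exchanging two adjacent strands; such an exchange is a crossing of those two strands. The projection is pure exactly when the last ordering is $12\cdots n$. For example,
$$123\to 213\to 231\to 213\to 123$$
is a pure $3$-braid projection: strand $1$ walks to the right across $2$ and $3$, and then walks back.

**Definition (CN matrix).** The CN matrix $N(B)$ of an $n$-braid projection $B$ is the $n\times n$ matrix whose $(i,j)$ entry is the number of crossings between $s_i$ and $s_j$, with zero diagonal. It is symmetric. In the example, the pairs $\{1,2\}$ and $\{1,3\}$ cross twice and $\{2,3\}$ never, so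
$$N(B)=\begin{pmatrix}0&2&2\\2&0&0\\2&0&0\end{pmatrix}.$$

**Definition (CN-realizable).** A strictly upper triangular non-negative integer matrix $M$ is *CN-realizable* if it is the upper triangular part of the CN matrix of some pure $n$-braid projection; equivalently, $M+M^T$ is the CN matrix of some pure $n$-braid projection. So the $3\times 3$ matrix with $M(1,2)=M(1,3)=2$ and all other entries $0$ is CN-realizable.

From now on $M$ is an $n\times n$ strictly upper triangular $(0,2)$-matrix: every entry is $0$ or $2$.

**Definition (grid alignment, length).** The grid alignment $G=G(M)$ is the set of vertices $V(i,j)$, one for each pair with $M(i,j)=2$. So $i<j$ for every vertex. We abbreviate $V(i,j)$ to $(i,j)$, call $j-i$ its *length*, and write $(i,j)^\circ=\{i+1,\dots,j-1\}$. In the example above $G=\{(1,2),(1,3)\}$, with lengths $1$ and $2$. We picture $(i,j)$ in row $i$ and column $j$ of the matrix, rows numbered downward.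

**Definition (graph on $G(M)$).** Some of the vertices are joined by edges, subject to three rules.

- (a) Every edge $E(V(i,j),V(k,l))$ has $i=k$ (horizontal) or $j=l$ (vertical).
- (b) For each vertex $V(i,j)$ there is at most one edge $E(V(i,j),V(i,k))$ with $k<j$: at most one edge to the *left*.
- (c) For each vertex $V(i,j)$ there is at most one edge $E(V(i,j),V(l,j))$ with $l>i$: at most one edge *down*.

**Definition (paths).** The *horizontal path* of $V(i,j)$ is the maximal sequence $V(i,j)\to V(i,j_1)\to V(i,j_2)\to\cdots$ with $j>j_1>j_2>\cdots$ in which consecutive vertices share an edge. Its *vertical path* is the maximal sequence $V(i,j)\to V(i_1,j)\to V(i_2,j)\to\cdots$ with $i<i_1<i_2<\cdots$ in which consecutive vertices share an edge. The length of a path is its number of steps. By (b) and (c) both paths are uniquely determined: keep going left, respectively down, as long as there is an edge.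

**Definition (T-structure).** A graph on $G(M)$ has a T-structure if the following hold.

- (C1) For each vertex $V(i,j)$, the lengths of its vertical and horizontal paths add up to $j-i-1$.
- (C2) If there are edges $E(V(i,k),V(i,j))$, $E(V(i,j),V(l,j))$ and $E(V(i,k),V(m,k))$ with $k<j$, $i<l$ and $i<m$, then $m=l$ and the edge $E(V(l,k),V(l,j))$ is also present.
- (C3) If there are edges $E(V(i,k),V(i,j))$, $E(V(i,j),V(l,j))$ and $E(V(l,j),V(l,m))$ with $k<j$, $i<l$ and $m<j$, then $m=k$ and the edge $E(V(l,k),V(i,k))$ is also present.

The matrix $M$ has a T-structure if some graph on $G(M)$ has one.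

(C2) and (C3) say that three consecutive sides of a potential rectangle close up to a rectangle. Three examples:

*Example 1 (a square).* $n=4$, $G=\{(1,3),(1,4),(2,3),(2,4)\}$, with edges $(1,4)$–$(1,3)$, $(1,4)$–$(2,4)$, $(1,3)$–$(2,3)$, $(2,4)$–$(2,3)$. For (C1): $(1,4)$ has one step left and one down, sum $2=4-1-1$; $(1,3)$ has one step down, sum $1$; $(2,4)$ has one step left, sum $1$; $(2,3)$ has no step, sum $0$. The hypotheses of (C2) and (C3) can be met only with $(i,j)=(1,4)$, $k=3$, $l=2$, and there the fourth side is present. So this is a T-structure.

*Example 2 (five strands; our running example).* $n=5$ and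
$$G=\{(1,2),(1,3),(1,4),(1,5),(3,4),(4,5)\},$$
with edges $(1,3)$–$(1,2)$, $(1,4)$–$(1,2)$, $(1,4)$–$(3,4)$, $(1,5)$–$(1,3)$, $(1,5)$–$(4,5)$. An edge may jump over a vertex, as $(1,4)$–$(1,2)$ does. For (C1): $(1,5)\to(1,3)\to(1,2)$ has length $2$ and $(1,5)\to(4,5)$ has length $1$, sum $3$; for $(1,4)$ the sum is $1+1=2$; for $(1,3)$ it is $1+0=1$; the vertices of length $1$ have no left or down edges. (C2) would need a down edge at $(1,2)$ or $(1,3)$, and (C3) a left edge at $(3,4)$ or $(4,5)$; there are none, so both hold vacuously.

*Non-example.* $n=3$, $G=\{(1,3)\}$: (C1) asks for path lengths with sum $1$ at $(1,3)$, but there is no other vertex to step to.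

## 2. Sparse T-structures and CN-realizability

We can now pose the question. Suppose $M$ has a T-structure and is sparse away from the diagonal: for each $k\ge 3$ there is at most one vertex of length $k$. Must there be a pure braid projection in which every pair in $G$ crosses exactly twice and no other pair crosses?

**Theorem 1.** Let $M$ be a strictly upper triangular $(0,2)$-matrix such that for each $k\ge3$ there is at most one pair $(i,j)$ with $j-i=k$ and $M(i,j)=2$. If $M$ has a T-structure, then $M$ is CN-realizable.

So the answer is yes. We shall prove this through a criterion without sparsity (Theorem 2, Section 7) and a stronger form (Theorem 3, Section 8). Some restriction on $M$ is really needed: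

**Theorem 4.** There is a $12\times12$ $(0,2)$-matrix with a T-structure, with at most one vertex of each length $k\ge8$, that is not CN-realizable. So a T-structure alone does not suffice, and "$k\ge3$" in Theorem 1 cannot be replaced by "$k\ge K$" for any $K\ge8$.

The cases $4\le K\le 7$ are not settled here.

## 3. Three strands by hand

A pair that crosses exactly twice in a pure projection is inverted (the larger index is on the left) during exactly one interval of time: it starts upright, the first crossing inverts it, the second restores it. Here is the basic constraint.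

**Observation.** Suppose a pure projection realizes $M$, let $(i,j)\in G$, let $\tau$ be the moment of the first crossing of $i$ and $j$, and let $i<t<j$. If at time $\tau$ strand $t$ is left of both, then $(i,t)\in G$; if it is right of both, then $(t,j)\in G$. One of the two happens.

Indeed, $i$ and $j$ are adjacent at time $\tau$, so $t$ is on one side of both. If $t>i$ is to the left of $i$, these two have crossed, so $(i,t)\in G$. If $t<j$ is to the right of $j$, these two have crossed, so $(t,j)\in G$.

For $n=3$, matrices with $(1,3)\notin G$ are realizable: cross and uncross each required neighboring pair. They have a T-structure with no edges. If $G=\{(1,3)\}$, the Observation with $t=2$ shows that $M$ is not realizable, and we saw that it has no T-structure. If $G=\{(1,2),(1,3)\}$, the example of Section 1 realizes $M$; if $G=\{(2,3),(1,3)\}$, use its mirror image $123\to132\to312\to132\to123$. If all three pairs are in $G$, do $123\to213\to231\to213\to123$ and then cross and uncross $2,3$. In these last three cases one edge from $(1,3)$ gives a T-structure. So for $n=3$ the two notions agree, and (C1) at $(1,3)$ records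 that strand $2$ has to choose a side.

This is how to read a T-structure in general: the columns visited on the horizontal path of $(i,j)$ should be the strands that stand to the *left* when $i$ and $j$ cross, and the rows visited on the vertical path those that stand to the right.

## 4. One trip for all pairs, or one trip per long vertex

Take Example 2 and try to realize it.

*One trip.* The cheapest plan is to go from $12345$ to an ordering in which exactly the pairs of $G$ are inverted, and to come back the same way. This fails because $(3,4),(4,5)\in G$: if both are inverted, then $5$ is left of $4$ and $4$ is left of $3$, so $(3,5)$ is inverted, but $(3,5)\notin G$ may not cross.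

*One trip per long vertex.* When $1$ and $4$ cross, strand $2$ should be on the left and $3$ on the right; the ordering $24135$ does this, and its inverted pairs are $(1,2),(1,4),(3,4)$. When $1$ and $5$ cross, $2,3$ should be on the left and $4$ on the right; the ordering $23514$ does this, and its inverted pairs are $(1,2),(1,3),(1,5),(4,5)$. Together the two lists are all of $G$. But two separate trips from $12345$ and back cross the pair $(1,2)$, which is in both lists, *four* times.

*The repair.* Do not go all the way back between the trips: descend only until the inverted pairs are the shared ones. Here,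
$$12345\to21345\to21435\to\mathbf{24135}\to21435\to\mathbf{21345}\to23145\to23154\to\mathbf{23514},$$
and then back $23514\to23154\to23145\to21345\to12345$. Now $(1,2)$ is crossed only at the very start and the very end, and every other pair of $G$ exactly twice.

With three trips a new condition appears. A pair needed in trips $1$ and $3$ but not in trip $2$ would be inverted twice, so crossed four times. Hence the trips must be put in an order for which each pair is needed in consecutive trips. The plan of the proof is: encode each trip by a word in two letters (Section 5), show that the orderings we need exist and that we can travel between them without waste (Section 6), glue the trips (Section 7), and show that sparsity permits a good order of trips (Section 8). Section 9 shows three trips for which no good order exists.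

## 5. T-structures as labellings by L and D

Fix a graph with a T-structure. For a vertex $(i,j)$ let $L(i,j)$ be the set of columns on its horizontal path ($j$ excluded) and $D(i,j)$ the set of rows on its vertical path ($i$ excluded). Every vertex of $G$ lies strictly above the diagonal, so both are subsets of $(i,j)^\circ$. In Example 2, $L(1,5)=\{2,3\}$ and $D(1,5)=\{4\}$. Following a path after its first step gives
$$\begin{aligned}k=\max L(i,j)\ &\Longrightarrow\ L(i,j)=\{k\}\cup L(i,k),\\ l=\min D(i,j)\ &\Longrightarrow\ D(i,j)=\{l\}\cup D(l,j),\end{aligned}\tag{1}$$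
and (C1) says
$$|L(i,j)|+|D(i,j)|=j-i-1.\tag{2}$$

A priori $L(i,j)$ and $D(i,j)$ might overlap. The next lemma says that they do not, and that the labels are inherited by shorter vertices.

**Lemma 1.** For a T-structure and every vertex $(i,j)$:

- (S1) $L(i,j)\sqcup D(i,j)=(i,j)^\circ$.
- (S2) If $a\in D(i,j)\cup\{i\}$, $b\in L(i,j)\cup\{j\}$ and $a<b$, then $(a,b)\in G$, $L(a,b)=L(i,j)\cap(a,b)^\circ$ and $D(a,b)=D(i,j)\cap(a,b)^\circ$.

Conversely, if to every vertex $(i,j)\in G$ sets $L(i,j),D(i,j)$ with (S1), (S2) are assigned, then $M$ has a T-structure with these sets.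

*Proof.* The first part is by induction on $j-i$. For length $1$ both sets are empty and the only pair in (S2) is $(i,j)$ itself. Let $j-i\ge2$.

**Step 1: one of the sets is empty.** This step disposes of the vertices with only one path. Let $D(i,j)=\emptyset$. By (2), $|L(i,j)|=j-i-1$, so $L(i,j)=(i,j)^\circ$, which is (S1). In (S2) we must have $a=i$. For $i<b<j$ the vertex $(i,b)$ is on the horizontal path, repeated use of (1) gives $L(i,b)=(i,b)^\circ$, and (2) for $(i,b)$ gives $D(i,b)=\emptyset$. This is (S2). The case $L(i,j)=\emptyset$ is the same with rows and columns exchanged: for $i<a<j$ the vertex $(a,j)$ is on the vertical path, $D(a,j)=(a,j)^\circ$ and $L(a,j)=\emptyset$.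

From now on both sets are nonempty; let $k=\max L(i,j)$ and $l=\min D(i,j)$. So $(i,k)$ and $(l,j)$ are the neighbors of $(i,j)$ to the left and below.

**Step 2: the case $D(i,k)\ne\emptyset$.** Here (C2) closes a rectangle, and we glue the data of $(i,k)$ and $(l,j)$. Let $E(V(i,k),V(m,k))$ be the down edge of $(i,k)$. By (C2), $m=l$ and the edge $E(V(l,k),V(l,j))$ is present. So $(l,k)$ is a vertex, $l<k$, $\min D(i,k)=l$ and $\max L(l,j)=k$. The induction hypothesis (S2) for $(i,k)$ with the pair $(l,k)$, and for $(l,j)$ with the pair $(l,k)$, gives
$$L(i,k)\cap(l,k)^\circ=L(l,k)=L(l,j)\cap(l,k)^\circ,$$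
and the same with $D$ in place of $L$. Recall that $L(i,j)=\{k\}\cup L(i,k)$ and $D(i,j)=\{l\}\cup D(l,j)$. We look at $(i,j)^\circ$ in three parts.

- On $(l,k)^\circ$, the set $L(i,j)$ restricts to $L(l,k)$ and $D(i,j)$ restricts to $D(l,k)$. By (S1) for $(l,k)$ this is a partition.
- On $\{i+1,\dots,l\}$, $D(i,j)$ gives $\{l\}$, since $D(l,j)\subseteq(l,j)^\circ$. And $L(i,j)$ gives $L(i,k)\cap\{i+1,\dots,l\}=(i,l)^\circ$, because $L(i,k)\sqcup D(i,k)=(i,k)^\circ$ and $\min D(i,k)=l<k$.
- On $\{k,\dots,j-1\}$, $L(i,j)$ gives $\{k\}$. And $D(i,j)$ gives $D(l,j)\cap\{k,\dots,j-1\}=(k,j)^\circ$, because $L(l,j)\sqcup D(l,j)=(l,j)^\circ$ and $\max L(l,j)=k$.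

This proves (S1). By (1), $L(i,j)$ restricts to $L(i,k)$ on $(i,k)^\circ$; taking complements by (S1) for $(i,j)$ and $(i,k)$, $D(i,j)$ restricts to $D(i,k)$ there. In the same way $D(i,j)$ and $L(i,j)$ restrict to $D(l,j)$ and $L(l,j)$ on $(l,j)^\circ$. Now take $(a,b)$ as in (S2). If $b<j$, then $b\in L(i,j)$, so $b\le k$, and $(a,b)$ is a pair as in (S2) for $(i,k)$; apply (S2) there. If $b=j$ and $a>i$, then $a\in D(i,j)$, so $a\ge l$; apply (S2) to $(l,j)$. The pair $(i,j)$ itself is trivial.

**Step 3: the case $D(i,k)=\emptyset$.** Here (C3) forces the word of $(i,j)$ to have only one switch in its interior. By (2), $L(i,k)=(i,k)^\circ$. If there were an edge $E(V(l,j),V(l,m))$ with $m<j$, then (C3) would give $m=k$ and an edge $E(V(l,k),V(i,k))$, a down edge of $(i,k)$, contradicting $D(i,k)=\emptyset$. So $L(l,j)=\emptyset$ and $D(l,j)=(l,j)^\circ$ by (2). By (1), $|L(i,j)|=k-i$ and $|D(i,j)|=j-l$, so (2) reads $(k-i)+(j-l)=j-i-1$, that is, $l=k+1$. Hence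
$$L(i,j)=\{i+1,\dots,k\},\qquad D(i,j)=\{k+1,\dots,j-1\},$$
which is (S1). The pairs in (S2) other than $(i,j)$ are the $(i,b)$ with $b\le k$ and the $(a,j)$ with $a\ge l=k+1$. The first kind is covered by (S2) for $(i,k)$ and the second by (S2) for $(l,j)$, since $L(i,j)$ and $D(i,j)$ restrict correctly to $(i,k)^\circ$ and to $(l,j)^\circ$.

**Step 4: the converse.** We rebuild the graph from the sets. Join $(i,j)$ to $(i,\max L(i,j))$ and to $(\min D(i,j),j)$ when these exist; they are vertices by (S2). Rule (a) is clear. The only left edge of $(i,j)$ is the one just drawn for $(i,j)$, and likewise for down edges, so (b) and (c) hold. If $k=\max L(i,j)$, then $L(i,k)=L(i,j)\cap(i,k)^\circ$ by (S2), so the next column on the path is the next largest element of $L(i,j)$, and so on: the horizontal path runs exactly through $L(i,j)$. Likewise the vertical path runs exactly through $D(i,j)$. Then (C1) follows from (S1).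

For (C2), the given edges say $k=\max L(i,j)$, $l=\min D(i,j)$ and $m=\min D(i,k)=\min\big(D(i,j)\cap(i,k)^\circ\big)$. Since this last set is nonempty, it contains the overall minimum $l$ of $D(i,j)$, so $m=l<k$. Further $\max L(l,j)=\max\big(L(i,j)\cap(l,j)^\circ\big)=k$, so the edge $E(V(l,k),V(l,j))$ is present. For (C3), $m=\max L(l,j)=\max\big(L(i,j)\cap(l,j)^\circ\big)$ exists, so $k=\max L(i,j)\ge m>l$ and therefore $m=k$. And $\min D(i,k)=\min\big(D(i,j)\cap(i,k)^\circ\big)=l$ because $l<k$, so the edge $E(V(l,k),V(i,k))$ is present. $\square$

**Definition (word of a vertex, the set $I(A)$).** For a vertex $A=(i,j)$ let $w_A:\{1,\dots,n\}\to\{L,D\}$ take the value $L$ on $\{t<i\}\cup L(A)\cup\{j\}$ and the value $D$ on $\{i\}\cup D(A)\cup\{t>j\}$; this is well defined everywhere by (S1). Put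
$$I(A)=\{(a,b):a<b,\ w_A(a)=D,\ w_A(b)=L\}.$$
The first $D$ is at $i$ and the last $L$ is at $j$, so such $a,b$ lie in $[i,j]$.

*Example.* In Example 2 put $A=(1,4)$ and $B=(1,5)$. Then $w_A=DLDLD$ and $w_B=DLLDL$, and
$$I(A)=\{(1,2),(1,4),(3,4)\},\qquad I(B)=\{(1,2),(1,3),(1,5),(4,5)\}.$$
These are the two lists from Section 4. In Example 1 the word of $(1,4)$ is $DDLL$ and $I((1,4))=G$.

Lemma 1 gives three properties.

- (W1) $I(A)\subseteq G$ and $A\in I(A)$. If $(a,b)\in I(A)$, then $w_{(a,b)}=w_A$ on $[a,b]$, so $I((a,b))\subseteq I(A)$. All members of $I(A)$ other than $A$ are shorter than $A$.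
- (W2) $(a,b),(b,c)\in I(A)$ is impossible.
- (W3) If $A=(x,y)$ and $x<t<y$, then either $w_A(t)=L$ and $(x,t)\in I(A)$, or $w_A(t)=D$ and $(t,y)\in I(A)$.

For (W1): a pair in $I(A)$ is exactly a pair as in (S2), and (S2) gives membership in $G$ and the labels on $(a,b)^\circ$; at the ends, both words have $D$ at $a$ and $L$ at $b$. Members of $I((a,b))$ lie in $[a,b]$, where the words agree. The last claim holds since members of $I(A)$ lie in $[i,j]$. For (W2): $b$ cannot carry both labels. (W3) is the definition, since $w_A(x)=D$ and $w_A(y)=L$.

**Definition (down-set).** A set $P\subseteq G$ is a *down-set* if $B\in P$ implies $I(B)\subseteq P$. By (W1) each $I(A)$ is a down-set; unions and intersections of down-sets are down-sets. In Example 2, $I(A)\cap I(B)=\{(1,2)\}$ is a down-set, while $\{(1,4)\}$ is not. Moreover,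
$$\text{every nonempty down-set contains a vertex of length }1.\tag{3}$$
Indeed, let $B=(x,y)$ be a shortest member. If its length were at least $2$, then (W3) with any $t\in(x,y)^\circ$ would give a shorter member of $I(B)$.

**Definition (pure and mixed vertices).** A vertex $A$ is *L-pure* if $D(A)=\emptyset$, *D-pure* if $L(A)=\emptyset$, and *mixed* otherwise. Vertices of length $1$ are both L-pure and D-pure; vertices of length $2$ are pure; a vertex of length at least $2$ is not both L-pure and D-pure. Mixed vertices have length at least $3$. Put
$$U=\bigcup_{A\text{ mixed}}I(A),$$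
a down-set. A mixed $A$ is *maximal* if $A\notin I(B)$ for every mixed $B\neq A$. In Example 2 the mixed vertices are $(1,4)$ and $(1,5)$. Both are maximal, because $w_{(1,5)}(4)=D$ shows $(1,4)\notin I((1,5))$. Here $U=G$.

**Reflection.** Renumbering the strands by $t\mapsto n+1-t$ sends a vertex $(i,j)$ to $(n+1-j,n+1-i)$, reverses the words and exchanges the letters $L$ and $D$. Conditions (S1), (S2) are symmetric under this operation, so by Lemma 1 with its converse the existence of a T-structure and all notions above are preserved, with rows and columns exchanged. CN-realizability is preserved too: reflect the projection in a vertical line.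

## 6. Inversion sets and travel between orderings

For an ordering $\pi$ of the strands let $\mathrm{Inv}(\pi)$ be the set of pairs $(a,b)$, $a<b$, with $b$ to the left of $a$ in $\pi$. For example, $\mathrm{Inv}(24135)=\{(1,2),(1,4),(3,4)\}$.

**Fact A.** A set $P$ of pairs $a<b$ equals $\mathrm{Inv}(\pi)$ for a unique ordering $\pi$ if it is

- closed: $(a,b),(b,c)\in P\Rightarrow(a,c)\in P$, and
- co-closed: $a<b<c$, $(a,c)\in P\Rightarrow(a,b)\in P$ or $(b,c)\in P$.

*Proof.* For $a<b$ declare $b$ left of $a$ if $(a,b)\in P$, and $a$ left of $b$ otherwise. Any $\pi$ with $\mathrm{Inv}(\pi)=P$ has to be this relation, so it remains to see that it is transitive, that is, has no $3$-cycle. On $a<b<c$ there are two possible $3$-cycles. If $a$ is left of $b$, $b$ left of $c$ and $c$ left of $a$, then $(a,b),(b,c)\notin P$ and $(a,c)\in P$, against co-closedness. If $b$ is left of $a$, $c$ left of $b$ and $a$ left of $c$, then $(a,b),(b,c)\in P$ and $(a,c)\notin P$, against closedness. $\square$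

**Fact B.** If $\mathrm{Inv}(\pi)\subseteq\mathrm{Inv}(\sigma)$, then one passes from $\pi$ to $\sigma$ by adjacent exchanges that cross exactly the pairs of $\mathrm{Inv}(\sigma)\setminus\mathrm{Inv}(\pi)$, each once. Reversing the sequence, one passes from $\sigma$ to $\pi$ crossing the same pairs, each once.

*Proof.* If $\pi\ne\sigma$, there are $u,v$ adjacent in $\pi$, $u$ left of $v$, with $v$ left of $u$ in $\sigma$; otherwise $\sigma$ would put all strands in the order of $\pi$. If $u>v$, then $(v,u)\in\mathrm{Inv}(\pi)\setminus\mathrm{Inv}(\sigma)$, which is impossible. So $u<v$ and $(u,v)\in\mathrm{Inv}(\sigma)\setminus\mathrm{Inv}(\pi)$. Exchanging $u$ and $v$ adds exactly the pair $(u,v)$ to $\mathrm{Inv}(\pi)$. Induct on the number of missing pairs. $\square$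

**Fact C.** A down-set $P$ contained in some $I(A)$ is $\mathrm{Inv}(\pi_P)$ for a unique ordering $\pi_P$. The ordering $\pi_{I(A)}$ consists of all strands with label $L$ in $w_A$ in increasing order (the *L-block*), followed by all strands with label $D$ in increasing order (the *D-block*).

*Proof.* Closedness is vacuous by (W2). For co-closedness let $(a,c)\in P$ and $a<b<c$. By (W3) for the vertex $(a,c)$, one of $(a,b),(b,c)$ lies in $I((a,c))\subseteq P$. Now use Fact A. In the ordering described, a pair $a<b$ is inverted exactly when $b$ is in the L-block and $a$ in the D-block, that is, when $(a,b)\in I(A)$. $\square$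

In Example 2, $\pi_{I(A)}=24135$, $\pi_{I(B)}=23514$ and $\pi_{I(A)\cap I(B)}=21345$, the three marked orderings of Section 4.

## 7. Gluing trips along shared pairs

**Theorem 2.** If $M$ has a T-structure whose maximal mixed vertices can be listed $A_1,\dots,A_m$ with
$$I(A_r)\cap I(A_t)\subseteq I(A_s)\quad\text{whenever } r<s<t,\tag{$*$}$$
then $M$ is CN-realizable. In particular this holds if there are at most two maximal mixed vertices, or if they all lie in one row.

*Proof.*

**Step 1: the sets $I(A_s)$ cover $U$.** This lets us care only about maximal mixed vertices. Let $B$ be mixed, and let $A$ be a longest mixed vertex with $B\in I(A)$ (there is one, as $B\in I(B)$). If $A\in I(A')$ with $A'\neq A$ mixed, then $A'$ is longer than $A$ and $B\in I(A)\subseteq I(A')$ by (W1), a contradiction. So $A$ is maximal, and $I(B)\subseteq I(A)$. Hence $U=\bigcup_sI(A_s)$.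

**Step 2: the trips.** This step crosses the pairs of $U$ twice each. Put $P_s=I(A_s)\cap I(A_{s+1})$ for $1\le s<m$ and $P_0=P_m=\emptyset$. These are down-sets, so they have orderings by Fact C; the ordering for $\emptyset$ is $12\cdots n$. Starting from $12\cdots n$, for $s=1,\dots,m$ go from $\pi_{P_{s-1}}$ up to $\pi_{I(A_s)}$ and then down to $\pi_{P_s}$, by Fact B. We end at $12\cdots n$. (If $m=0$, nothing is done.)

By $(*)$, for each $p\in U$ the set $\{s:p\in I(A_s)\}$ is an interval $[s_1,s_2]$. On the way up at stage $s$, the pair $p$ is crossed iff $p\in I(A_s)\setminus P_{s-1}$, that is, $p\in I(A_s)$ and ($s=1$ or $p\notin I(A_{s-1})$). This happens only for $s=s_1$. On the way down, $p$ is crossed iff $p\in I(A_s)\setminus P_s$, which happens only for $s=s_2$. So each $p\in U$ is crossed exactly twice, and no other pair is crossed.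

**Step 3: the shape of what is left.** We describe the vertices outside $U$. They are pure, since a mixed $A$ lies in $I(A)\subseteq U$. If $(i,j)$ is L-pure, then by (S2) so is $(i,b)\in G$ for every $i<b<j$. So the L-pure vertices in row $i$, if there are any, are the $(i,t)$ with $i<t\le j_i$ for some $j_i$. If an L-pure $(i,t)$ lies in the down-set $U$, then so do all $(i,b)$, $i<b<t$, because they lie in $I((i,t))$. So the L-pure vertices of row $i$ in $U$ are the $(i,t)$ with $i<t\le k_i$, where $k_i=i$ if there are none. Similarly the D-pure vertices in column $j$ are the $(t,j)$ with $g_j\le t<j$, and those in $U$ are the $(t,j)$ with $h_j\le t<j$, where $h_j=j$ if there are none.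

**Step 4: excursions from the top of a trip.** This treats rows with $k_i>i$ and columns with $h_j<j$. From the ordering $12\cdots n$ strand $i$ could not reach $k_i+1$ without crossing $i+1,\dots,k_i$, and those pairs have already spent their crossings. But these strands are out of the way at the top of a suitable trip.

Let $k_i>i$. Choose $s$ with $(i,k_i)\in I(A_s)$ and write $A=A_s$. By (W1), $w_A$ agrees with the word of the L-pure vertex $(i,k_i)$ on $[i,k_i]$, so it is $D$ at $i$ and $L$ on $i+1,\dots,k_i$. For $k_i<t\le j_i$ we have $w_A(t)=D$: otherwise $(i,t)\in I(A)\subseteq U$, and since $(i,t)$ is L-pure this contradicts the definition of $k_i$. So $i,k_i+1,\dots,j_i$ are consecutive in the D-block of $\pi_{I(A)}$. At the moment when the ordering is $\pi_{I(A)}$, insert: strand $i$ moves right across $k_i+1,\dots,j_i$ and returns. This crosses exactly the pairs $(i,t)$, $k_i<t\le j_i$, twice each, and restores the ordering.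

Symmetrically, let $h_j<j$ and take $A=A_s$ with $(h_j,j)\in I(A)$. Then $w_A$ is $D$ on $h_j,\dots,j-1$ and $L$ at $j$, and for $g_j\le t<h_j$ we have $w_A(t)=L$, since otherwise $(t,j)\in I(A)\subseteq U$. So $g_j,\dots,h_j-1,j$ are consecutive in the L-block of $\pi_{I(A)}$. Insert there: strand $j$ moves left across $h_j-1,\dots,g_j$ and returns. Since every excursion restores the ordering, several can be inserted at the same moment one after another.

*Example.* Let $n=4$ and $G=\{(1,2),(1,3),(1,4),(3,4)\}$, with $L(1,3)=\{2\}$, $D(1,3)=\emptyset$, $L(1,4)=\{2\}$, $D(1,4)=\{3\}$. Conditions (S1), (S2) are immediate: the pairs to check are $(1,2)$ for $(1,3)$, and $(1,2),(3,4)$ for $(1,4)$. With $A=(1,4)$ we get $I(A)=\{(1,2),(1,4),(3,4)\}=U$, and $(1,3)\notin U$ with $k_1=2$, $j_1=3$. At $\pi_{I(A)}=2413$ the strands $1,3$ are neighbors: cross them and uncross them.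

**Step 5: excursions at the end.** This treats the rows and columns that $U$ does not touch. Let $(i,i+1)\in G\setminus U$. After all the trips the ordering is $12\cdots n$. Cross $i$ and $i+1$, giving
$$\dots,i-1,\,i+1,\,i,\,i+2,\dots.$$
Move $i$ right across $i+2,\dots,j_i$ and back. Move $i+1$ left across $i-1,\dots,g_{i+1}$ and back. Uncross $i$ and $i+1$. The pairs crossed, twice each, are $(i,i+1)$, the $(i,t)$ with $i+2\le t\le j_i$, and the $(t,i+1)$ with $g_{i+1}\le t\le i-1$. They are all in $G$. None is in $U$, since $(i,i+1)\notin U$ means $k_i=i$ and $h_{i+1}=i+1$. Do this for each such $i$ in turn.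

**Step 6: counting.** We check that every vertex outside $U$ is treated exactly once. Let $(i,t)\notin U$ be L-pure of length at least $2$; it is not D-pure, so only row excursions concern it. If $k_i>i$, it is treated in Step 4 for row $i$ and not in Step 5, as $(i,i+1)\in U$. If $k_i=i$, then $(i,i+1)\in G\setminus U$, and it is treated in Step 5 for $i$ and not in Step 4. D-pure vertices of length at least $2$ are handled in the same way. A vertex $(i,i+1)\notin U$ of length $1$ has $k_i=i$ and $h_{i+1}=i+1$, so it is treated only in Step 5, once. The final ordering is $12\cdots n$. So each vertex of $G$ is crossed exactly twice and no other pair is crossed: $M$ is CN-realizable.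

**Step 7: the special cases.** Here we verify $(*)$ in the two situations named. For $m\le2$ it is vacuous. Suppose all maximal mixed vertices lie in row $i$. For a vertex $A=(i,j)$ let $S(A)=L(A)\cup\{j\}$, written increasingly as a sequence $\sigma(A)$. If $b\in S(A)$, then $(i,b)\in I(A)$, and (S2) gives $S((i,b))=S(A)\cap\{t\le b\}$. So
$$\sigma((i,b))\text{ is the initial part of }\sigma(A)\text{ that ends in }b.\tag{4}$$
List the maximal mixed vertices in lexicographic order of $\sigma(A)$. No sequence in the list is a prefix of another: if $\sigma(B)$ with $B=(i,j_B)$ were a prefix of $\sigma(A)$ and $A\ne B$, then $j_B\in S(A)$, so $B\in I(A)$, contradicting the maximality of $B$. In particular the sequences are distinct and the order is strict.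

Let $r<s<t$ and $(a,b)\in I(A_r)\cap I(A_t)$. Then $b>a\ge i$ has label $L$ in both words, so $b\in S(A_r)\cap S(A_t)$, and by (4) both $\sigma(A_r)$ and $\sigma(A_t)$ begin with $\sigma((i,b))$. Sequences with a given prefix form an interval in the lexicographic order, so $\sigma(A_s)$ also begins with $\sigma((i,b))$. Hence $b\in S(A_s)$ and $(i,b)\in I(A_s)$. Since $w_{(i,b)}=w_{A_r}$ on $[i,b]$, the pair $(a,b)$ lies in $I((i,b))$, and $I((i,b))\subseteq I(A_s)$. This is $(*)$. $\square$

## 8. At most one vertex of each length in $U$

**Theorem 3.** If $M$ has a T-structure for which $U$ contains at most one vertex of each length $k\ge3$, then $M$ is CN-realizable.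

This contains Theorem 1, because $U\subseteq G$; the pure vertices outside $U$ are unrestricted. To prove it, assume the hypothesis and write $V_d$ for the vertex of length $d\ge3$ in $U$, if it exists. As $U$ is a down-set, $I(V_d)\subseteq U$. We will verify $(*)$ for some list. The lever is that a long word $w_{V_e}$ produces vertices of length $k$ both from its left end and from its right end, and uniqueness forces the two ends to cooperate.

**Lemma 2.** Let $e\ge6$, $V_e=(x,y)$, $w=w_{V_e}$ and $3\le k\le e-3$. Then $w(x+k)=w(y-k)$, and $V_k$ exists and lies in $I(V_e)$: $V_k=(x,x+k)$ if this label is $L$, and $V_k=(y-k,y)$ if it is $D$.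

*Proof.* Let $w(x+k)=L$. Then $(x,x+k)\in I(V_e)$. If $w(y-k)=D$, then $(y-k,y)\in I(V_e)$ would be a second vertex of length $k\ge3$ in $U$ (it is different because $k<e$), which is excluded. So $w(y-k)=L$, and $V_k=(x,x+k)$.

Let $w(x+k)=D$. Then $(x+k,y)\in I(V_e)$ has length $e-k\ge3$. If $w(y-k)=L$, then $(x,y-k)\in I(V_e)$ would be a second vertex of length $e-k$ in $U$ (different because $k>0$). So $w(y-k)=D$, and $V_k=(y-k,y)\in I(V_e)$. $\square$

Let $e\ge6$ and $V_e=(x,y)$. By Lemma 2 with $k=3$, exactly one of $V_3=(x,x+3)$ and $V_3=(y-3,y)$ holds. Call $V_e$ *left* in the first case (label $L$ at $x+3$) and *right* in the second. Left vertices lie in the row of $V_3$, right ones in its column.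

**Lemma 3.** The vertices $V_e$, $e\ge6$, are all left or all right.

*Proof.* Suppose $V_e$ is left and $V_d$ is right; then $d\ne e$. Reflection exchanges left and right, so we may assume $d<e$; thus $d\ge6$ and $e\ge7$. Translate indices so that $V_3=(0,3)$. Then $V_e=(0,e)$ and $V_d=(3-d,3)$.

First, $w_{V_e}(1)=L$. Otherwise $(1,e)\in I(V_e)$, so $V_{e-1}=(1,e)$ with $e-1\ge6$, and Lemma 2 gives $V_3\in\{(1,4),(e-3,e)\}$, which is false.

By Lemma 2, $V_3=(0,3)\in I(V_e)\cap I(V_d)$, so (W1) gives $w_{V_d}(1)=w_{V_3}(1)=w_{V_e}(1)=L$. Hence $(3-d,1)\in I(V_d)$, that is, $V_{d-2}=(3-d,1)$. But $3\le d-2\le e-3$, so by Lemma 2 for $V_e$ the vertex $V_{d-2}$ lies in $I(V_e)$, hence inside $[0,e]$. This contradicts $3-d<0$. $\square$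

*Proof of Theorem 3.*

**Step 1: normalization.** We fix orientation and the maximal length. Reflection preserves the hypothesis and the conclusion, so by Lemma 3 we may assume that all $V_e$ with $e\ge6$ are left. If $U=\emptyset$ there are no mixed vertices and Theorem 2 applies with $m=0$. Otherwise let $E$ be the maximal length in $U$. Since the longest member of $I(A)$ is $A$, the length $E$ is attained by a mixed vertex. So $E\ge3$, and by uniqueness $V_E$ is mixed. The maximal mixed vertices are among $V_3,\dots,V_E$.

**Step 2: $E\ge8$.** Here everything relevant is in one row. As $5\le E-3$, Lemma 2 gives $V_3,V_4,V_5\in I(V_E)$, so these are not maximal mixed. All $V_k$ with $k\ge6$ are left, hence lie in the row of $V_3$. So all maximal mixed vertices lie in one row, and Theorem 2 applies.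

**Step 3: $E\le7$, reduction to three vertices.** This isolates the only remaining trouble. If $E\ge6$, then $V_k\in I(V_E)$ for $3\le k\le E-3$ by Lemma 2. So, for every $E\le7$, the maximal mixed vertices are among $V_E,V_{E-1},V_{E-2}$ (those of length at least $3$). If there are at most two, Theorem 2 applies. Otherwise $d:=E\in\{5,6,7\}$, and
$$A=V_d,\qquad B=V_{d-1},\qquad C=V_{d-2}$$
are all maximal mixed; so $B,C\notin I(A)$ and $C\notin I(B)$. Translate indices so that $A=(0,d)$. If $d\ge6$, then $V_3=(0,3)$, because $A$ is left.

**Step 4: the word of $A$.** We determine $w_A$ completely. Since $B\notin I(A)$, we have $w_A(1)=L$ (otherwise $(1,d)\in I(A)$ has length $d-1$, so it is $B$) and $w_A(d-1)=D$ (otherwise $(0,d-1)\in I(A)$ is $B$). Since $C\notin I(A)$ and $d-2\ge3$, likewise $w_A(2)=L$ and $w_A(d-2)=D$. For $d=5$ this fixes all labels. For $d=6$ the remaining label $w_A(3)$ is $L$, since $A$ is left. For $d=7$ the remaining labels are $w_A(3)=L$, since $A$ is left, and $w_A(4)=w_A(3)=L$ by Lemma 2 with $k=3$. So on $0,\dots,d$ the word $w_A$ is $D\,L^{d-3}\,D\,D\,L$, and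
$$I(A)=\{A\}\cup X\cup Y,\quad X=\{(0,t):1\le t\le d-3\},\quad Y=\{(d-1,d),(d-2,d)\}.\tag{5}$$

**Step 5: the vertices of length $1$ in $I(A),I(B),I(C)$.** By (3) these detect whether two of the sets meet. For a vertex $Z$ let $N(Z)=\{t:(t,t+1)\in I(Z)\}$, the set of places where $w_Z$ reads $DL$. By Step 4, $N(A)=\{0,d-1\}$.

*The set $N(B)$.* Let $B=(x,x+d-1)$. Since $C\notin I(B)$, we have $w_B(x+1)=L$ (otherwise $(x+1,x+d-1)=C$ would be in $I(B)$) and $w_B(x+d-2)=D$ (otherwise $(x,x+d-2)=C$ would be). So $x,x+d-2\in N(B)$. Suppose $x+u\in N(B)$ is another element. Then $u\ne1$, because $w_B(x+1)=L$, and $u+1\ne d-2$, because $w_B(x+d-2)=D$. So $2\le u\le d-4$.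

- For $d=5$ this is impossible.
- For $d=6$ we get $u=2$, and the labels at $x+2,x+3$ are $D,L$. Then $(x,x+3)$ and $(x+2,x+5)$ are two vertices of length $3$ in $I(B)\subseteq U$, a contradiction.
- For $d=7$, $B=V_6$ is left, so $V_3=(x,x+3)$, whence $x=0$ and $w_B(3)=L$. This excludes $u=3$. If $u=2$, then $w_B(2)=D$ and $(2,6)\in I(B)$ has length $4$, whereas $V_4=(0,4)\in X$, a contradiction.

So $N(B)=\{x,x+d-2\}$.

*The set $N(C)$.* If $C=(z,z+d-2)$, then $N(C)\subseteq\{z,\dots,z+d-3\}$, so two of its elements differ by at most $d-3$. They never differ by exactly $1$, because $w_C(t+1)=L$ for $t\in N(C)$.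

**Step 6: either two sets are disjoint, or all three share a vertex of length $1$.** If two of $I(A),I(B),I(C)$ are disjoint, list these two at the ends and the third vertex in the middle. Then $(*)$ holds and Theorem 2 applies. Otherwise the pairwise intersections are nonempty down-sets, so by (3) there are
$$p\in N(A)\cap N(B),\qquad q\in N(A)\cap N(C),\qquad r\in N(B)\cap N(C).$$
Suppose $p,q,r$ were pairwise distinct. Then $N(A)=\{p,q\}$ and $N(B)=\{p,r\}$, so $|p-q|=d-1$ and $|p-r|=d-2$. Hence $|q-r|$ is the difference or the sum of these, $|q-r|\in\{1,2d-3\}$. But $q,r\in N(C)$ must differ by at most $d-3$ and not by $1$, a contradiction. So two of $p,q,r$ coincide, and the common value $s$ lies in $N(A)\cap N(B)\cap N(C)$. In particular $s\in\{0,d-1\}$.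

**Step 7: the intersections with $I(A)$ are comparable.** This gives the order of the trips. The down-sets $I(A)\cap I(B)$ and $I(A)\cap I(C)$ do not contain $A$, since all members of $I(B)$ and $I(C)$ are shorter than $A$. So by (5) they lie in $X\cup Y$; both contain $(s,s+1)$. Neither contains both $(0,1)$ and $(d-1,d)$, because all members of $I(B)$ (respectively $I(C)$) lie inside an index interval of length less than $d$.

By $w_A$ we have $(0,1)\in I((0,t))$ for every $(0,t)\in X$, and $(d-1,d)\in I((d-2,d))$. So a down-set in $X\cup Y$ that does not contain $(d-1,d)$ lies in $X$, and one that does not contain $(0,1)$ lies in $Y$. Hence both intersections lie in $X$ if $s=0$, and both lie in $Y$ if $s=d-1$. The down-sets inside $X$ are initial segments of the chain $(0,1),(0,2),\dots,(0,d-3)$, because $I((0,t))=\{(0,1),\dots,(0,t)\}$ for $(0,t)\in X$. Those inside $Y$ are initial segments of $(d-1,d),(d-2,d)$. So the two intersections are comparable.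

If $I(A)\cap I(B)\subseteq I(A)\cap I(C)$, the list $A,C,B$ satisfies $(*)$, since $I(A)\cap I(B)\subseteq I(C)$. Otherwise $I(A)\cap I(C)\subseteq I(A)\cap I(B)$, and the list $A,B,C$ satisfies $(*)$. In both cases Theorem 2 applies. $\square$

Theorem 1 follows.

## 9. Three trips on twelve strands that admit no order

We prove Theorem 4. The condition $(*)$ fails for three words if each two of them share a pair that the third one does not have: whichever is put in the middle, it lacks a pair shared by the other two. We write down such words and then show that no projection whatsoever can do the job.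

Let $n=12$ and consider the words
$$\begin{array}{c|cccccccccccc}
&1&2&3&4&5&6&7&8&9&10&11&12\\\hline
w_1&L&L&D&D&L&D&L&L&D&L&D&D\\
w_2&L&D&L&D&L&L&D&D&L&D&L&D\\
w_3&D&L&L&L&D&D&L&D&L&D&D&L
\end{array}$$
Let $I_s=\{(a,b):a<b,\ w_s(a)=D,\ w_s(b)=L\}$ and $G=I_1\cup I_2\cup I_3$, and let $M$ be the corresponding $(0,2)$-matrix. The longest members of $I_1,I_2,I_3$ are $(3,10),(2,11),(1,12)$: first $D$, last $L$.

**Step 1: $M$ has a T-structure.** We use the converse part of Lemma 1, so we need consistent labels. Compare the positions where two words agree.

- $w_1,w_2$: common $D$ at $4,12$, common $L$ at $1,5$; so $I_1\cap I_2=\{(4,5)\}$.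
- $w_1,w_3$: common $D$ at $6,11$, common $L$ at $2,7$; so $I_1\cap I_3=\{(6,7)\}$.
- $w_2,w_3$: common $D$ at $8,10$, common $L$ at $3,9$; so $I_2\cap I_3=\{(8,9)\}$.

For $(a,b)\in I_s$ let $L(a,b)$ and $D(a,b)$ be the sets of positions in $(a,b)^\circ$ labelled $L$ and $D$ by $w_s$. This is well defined, because the only vertices in two of the sets have empty interior. (S1) is clear. For (S2), if $a'\in D(a,b)\cup\{a\}$, $b'\in L(a,b)\cup\{b\}$ and $a'<b'$, then $w_s(a')=D$ and $w_s(b')=L$, so $(a',b')\in I_s\subseteq G$, and its sets are read off from the same word $w_s$. By Lemma 1, $M$ has a T-structure.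

**Step 2: lengths.** We check that there is at most one vertex of each length at least $8$. The set $I_1$ has maximal length $10-3=7$. The rows of the other two, with the columns occupied, are:

- $I_2$: row $2$: $\{3,5,6,9,11\}$; row $4$: $\{5,6,9,11\}$; row $7$: $\{9,11\}$; row $8$: $\{9,11\}$; row $10$: $\{11\}$.
- $I_3$: row $1$: $\{2,3,4,7,9,12\}$; row $5$: $\{7,9,12\}$; row $6$: $\{7,9,12\}$; row $8$: $\{9,12\}$; row $10$: $\{12\}$; row $11$: $\{12\}$.

So the vertices of length at least $8$ are $(1,9)$, $(2,11)$, $(1,12)$, of lengths $8,9,11$.

**Step 3: in any realization, the words are forced.** Suppose a pure projection realizes $M$. Let $(x_1,y_1)=(3,10)$, $(x_2,y_2)=(2,11)$, $(x_3,y_3)=(1,12)$, and let $\tau_s$ be the moment of the first crossing of $x_s$ and $y_s$. Let $4\le t\le9$. From the table, position $x_s$ has label $D$ only in $w_s$, and position $y_s$ has label $L$ only in $w_s$. Hence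
$$(x_s,t)\in G\iff w_s(t)=L,\qquad (t,y_s)\in G\iff w_s(t)=D.$$
By the Observation of Section 3, at time $\tau_s$ strand $t$ is left of both $x_s,y_s$, and then $(x_s,t)\in G$, or right of both, and then $(t,y_s)\in G$. Only one of these memberships holds. So at time $\tau_s$ strand $t$ is to the left of $x_s,y_s$ if $w_s(t)=L$ and to the right if $w_s(t)=D$.

**Step 4: contradiction.** We read off three neighboring pairs. If $w_s$ reads $DL$ at $t,t+1$, then $t+1$ is left of $t$ at time $\tau_s$, so this pair is inverted; if it reads $LD$, the pair is not inverted. The table gives: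

- $4,5$ are inverted at $\tau_1,\tau_2$ and not at $\tau_3$;
- $6,7$ are inverted at $\tau_1,\tau_3$ and not at $\tau_2$;
- $8,9$ are inverted at $\tau_2,\tau_3$ and not at $\tau_1$.

Each of these pairs is in $G$ and crosses exactly twice, so the set of times at which it is inverted is an interval. The moments $\tau_1,\tau_2,\tau_3$ are distinct, being crossings of different pairs, so one of them, $\tau_s$, lies between the other two. The pair that is inverted at the other two moments but not at $\tau_s$ contradicts the interval property. So $M$ is not CN-realizable.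

For the last sentence of Theorem 4, let $K\ge8$: this $M$ has at most one vertex of each length $k\ge K$ and has a T-structure, but it is not CN-realizable. $\square$
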